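# Hyperbolic $\mathbb R^n$-actions on $n$-manifolds and stable splittings of the tangent bundle

Throughout, manifolds and maps are smooth, a closed manifold is compact without boundary, and $\underline{\mathbb R}^k$ denotes the trivial real vector bundle of rank $k$ over whatever base is in play.

## 1. Commuting vector fields, rank, and nondegenerate points

Let $M$ be a connected closed $n$-manifold. An action $\rho:\mathbb R^n\times M\to M$ is the same thing as $n$ pairwise commuting vector fields $X_1,\dots,X_n$ on $M$, its *generators*. For $a\in\mathbb R^n$ write $X_a=\sum a_iX_i$. We are free to replace $X_1,\dots,X_n$ by $X_{v_1},\dots,X_{v_n}$ for any basis $v_1,\dots,v_n$ of $\mathbb R^n$; we then speak of a basis of generators.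

**Rank.** The rank $r$ of $z\in M$ is the dimension of its orbit $\mathcal O_z$. Since $T_z\mathcal O_z=\{X_a(z):a\in\mathbb R^n\}$, the *isotropy subalgebra* $\mathfrak g_z=\{a: X_a(z)=0\}$ has dimension $n-r$. A point of rank $0$ is a *fixed point*; a point of rank less than $n$ is *singular*.

*Example.* On the circle take $n=1$ and $X=\sin\varphi\,\partial_\varphi$. The points $\varphi=0$ and $\varphi=\pi$ are fixed, and every other point has rank $1$.

**Transversal linear part.** If a vector field $Y=\sum Y^i\partial_i$ vanishes at $z$, its linear part is the endomorphism of $T_zM$ with matrix $(\partial_jY^i(z))_{ij}$. Suppose $Y=X_a$ with $a\in\mathfrak g_z$. In coordinates, the linear part sends $X_b(z)$ to the derivative of $Y$ in the direction $X_b(z)$. This equals $[X_b,Y](z)$ plus the derivative of $X_b$ in the direction $Y(z)$, and both vanish. So the linear part kills $T_z\mathcal O_z$ and induces an endomorphism of the transversal space $T_zM/T_z\mathcal O_z\cong\mathbb R^{n-r}$.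

*Example.* On $\mathbb R^2$ with coordinates $(x,y)$ let $X_1=x\partial_x$ and $X_2=\partial_y$. The origin has rank $1$, the isotropy is spanned by $(1,0)$, the transversal space is spanned by $\partial_x$, and the transversal linear part of $X_1$ is multiplication by $1$.

**Nondegenerate point.** A point $z$ of rank $r<n$ is nondegenerate if the transversal linear parts of a basis of $\mathfrak g_z$ span an $(n-r)$-dimensional abelian subalgebra of $\mathfrak{gl}(n-r,\mathbb R)$ that is a Cartan subalgebra (nilpotent and equal to its own normalizer). Points of rank $n$ are nondegenerate by convention.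

Up to conjugation such a Cartan subalgebra is a direct sum of $h$ copies of $\mathbb R$, each acting by scaling one real coordinate, and $e$ copies of $\mathbb C$, each acting on $\mathbb R^2\cong\mathbb C$ by complex multiplication, with $h+2e=n-r$. The $\mathbb C$-summands are called elbolic components.

*Examples.* (i) The fields $x\partial_x,\ y\partial_y$ on $\mathbb R^2$ are nondegenerate at $0$ with $h=2$, $e=0$. (ii) The fields $x\partial_x+y\partial_y$ and $x\partial_y-y\partial_x$ are nondegenerate at $0$ with $h=0$, $e=1$. (iii) The fields $x\partial_x+y\partial_y$ and $y\partial_x$ commute, and their linear parts $I$ and $N$, where $N$ is the nilpotent matrix with $N\partial_y=\partial_x$ and $N\partial_x=0$, span a two-dimensional abelian algebra. It is not Cartan: $D=\operatorname{diag}(1,-1)$ satisfies $[D,N]=2N$ and $[D,I]=0$, so $D$ normalizes the algebra without lying in it. The origin is degenerate. (iv) If $n-r=1$, the only Cartan subalgebra of $\mathfrak{gl}(1,\mathbb R)=\mathbb R$ is all of it. So a point of rank $n-1$ is nondegenerate exactly when the isotropy line acts by a nonzero functional, and then automatically $h=1$, $e=0$. For instance $x^2\partial_x$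 is degenerate at $0$.

**Hyperbolic action.** A point is hyperbolic if it is nondegenerate with $e=0$; equivalently, its transversal linear parts form an algebra conjugate to the algebra of *all* diagonal $(n-r)\times(n-r)$ matrices. A *hyperbolic action* is an action of $\mathbb R^n$ on $M^n$ all of whose points are hyperbolic. A *completely hyperbolic* (or totally hyperbolic) action is a hyperbolic action with at least one fixed point.

*Example.* The action of $\mathbb R$ on $S^1$ by $\sin\varphi\,\partial_\varphi$ is completely hyperbolic: the linear parts at $0$ and $\pi$ are $1$ and $-1$. The translation action on the torus $T^n$ is hyperbolic but has no fixed point.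

## 2. Line bundles of hypersurfaces, and facts about vector bundles

**Line bundle of a hypersurface.** Let $H\subset M$ be a closed embedded hypersurface, possibly disconnected. Cover $M$ by open sets $U_\alpha$ carrying functions $f_\alpha$ which vanish exactly on $H\cap U_\alpha$ and have $df_\alpha\ne0$ there. (Near points of $H$ use a coordinate; on $M\setminus H$ use $f=1$.) By Hadamard's lemma $f_\alpha/f_\beta$ extends to a smooth nowhere zero function on $U_\alpha\cap U_\beta$. These quotients form the cocycle of a real line bundle $L_H$, and the $f_\alpha$ fit together to a section $s_H$ vanishing transversally and exactly on $H$. If $x$ is any function on an open set $U$ that vanishes exactly on $H\cap U$, with $dx\neq0$ there, then $f_\alpha/x$ extends smoothly without zeros, so $s_H=x\,e$ on $U$ with a nowhere zero section $e$.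

The bundle $L_H$ is trivial exactly when $H$ has a global defining function: if $e$ is a global frame, $s_H=fe$ gives $f$; conversely, a global $f$ gives the frame $s_H/f$.

*Example.* For one point on $S^1$, $L_H$ is the Möbius bundle, because no function on a circle has exactly one zero, transversal: it would change sign exactly once. For two points $L_H$ is trivial. For $H=\{x_0=0\}\subset\mathbb{RP}^n$, $n\ge1$, the bundle $L_H$ is nontrivial: a projective line transverse to $H$ meets it in one point, and a global defining function would restrict to one on that line.

**Stably parallelizable.** $M$ is stably parallelizable if $TM\oplus\underline{\mathbb R}^k$ is trivial for some $k$.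

*Example.* $TS^n\oplus\underline{\mathbb R}\cong\underline{\mathbb R}^{n+1}$, so $S^n$ is. The manifold $\mathbb{RP}^2$ is not, since $w_1(\mathbb{RP}^2)\ne0$.

We shall use the following textbook facts.

* A short exact sequence of vector bundles splits. Every vector bundle carries a connection.
* Whitney's formula $w(E\oplus F)=w(E)w(F)$. A real line bundle $L$ is determined by $w_1(L)\in H^1(M;\mathbb Z_2)=\operatorname{Hom}(\pi_1M,\mathbb Z_2)$.
* Chern–Weil: the real Pontryagin classes of $E$ are represented by polynomials in the curvature of a connection on $E$; so they vanish if $E$ is flat.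
* Hirzebruch's signature theorem: the signature of a closed oriented manifold is a polynomial in its Pontryagin classes without constant term, evaluated on $[M]$ (and it is $0$ by definition if $4\nmid\dim M$).
* Wu's formula: $w(M)=\mathrm{Sq}(v)$, where $v_i\in H^i(M;\mathbb Z_2)$ is characterized by $v_i\smile y=\mathrm{Sq}^iy$ for $y\in H^{n-i}(M;\mathbb Z_2)$; in particular $v_i=0$ for $i>n/2$.

## 3. The conjecture in dimension at least three

On surfaces the situation is as good as it can be. It is known that every closed surface, orientable or not, admits a totally hyperbolic nondegenerate $\mathbb R^2$-action. Nguyen Tien Zung and Nguyen Van Minh, in "Geometry of nondegenerate $\mathbb R^n$-actions on $n$-manifolds" (arXiv:1203.2765, 2012), pose the following.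

**Conjecture (dimension $n\ge3$).** Any closed smooth $n$-dimensional manifold admits a completely hyperbolic nondegenerate action of $\mathbb R^n$.

In plain words: on every closed manifold, can one find $n$ commuting vector fields that somewhere all vanish together, and that near each point look, after a linear recombination, like some of the $x_k\partial_{x_k}$ together with some of the $\partial_{y_j}$?

We shall show that the conjecture is false in every dimension $n\ge4$. The case $n=3$ is not decided here: the obstruction we find vanishes identically there (Section 10). The conjecture is a statement about all $n\ge3$, so $n\ge4$ suffices to disprove it.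

**Theorem 1.** Let $M$ be a closed connected $n$-manifold with a hyperbolic action. Then there are finitely many real line bundles $L_1,\dots,L_m$ on $M$ with
$$TM\oplus\underline{\mathbb R}^m\;\cong\;L_1\oplus\dots\oplus L_m\oplus\underline{\mathbb R}^n .\tag{1}$$
Consequently:

1. $w(M)=\prod_i(1+w_1(L_i))$ with $w_1(L_i)\in H^1(M;\mathbb Z_2)$.
2. All Pontryagin classes of $M$ vanish in $H^{>0}(M;\mathbb R)$. In particular, if $M$ is oriented, its signature is $0$.
3. The finite covering of $M$ belonging to $\ker(\pi_1M\to H_1(M;\mathbb Z_2))$ is stably parallelizable. If $H^1(M;\mathbb Z_2)=0$, then $M$ itself is stably parallelizable.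

No fixed point is needed in Theorem 1.

**Theorem 2.** For every $n\ge4$ the following closed connected $n$-manifolds admit no hyperbolic action, hence no completely hyperbolic one:

* (i) $\mathbb{CP}^2\times N$ for every closed connected $N^{n-4}$, for example $\mathbb{CP}^2\times T^{n-4}$;
* (ii) the simply connected manifold $E_n=S(\xi)$, the sphere bundle of a rank $n-1$ vector bundle $\xi\to S^2$ with $w_2(\xi)\ne0$. By contrast, the trivial bundle $S^2\times S^{n-2}$ does admit a completely hyperbolic action.

**Theorem 3.** For fixed $n\ge2$, the class of closed connected $n$-manifolds admitting a completely hyperbolic action is closed under connected sum (for either choice of gluing). The union of these classes over all $n\ge1$ is closed under products and under finite connected coverings, and it contains $S^n$, $\mathbb{RP}^n$ ($n\ge1$) and all closed connected surfaces. Hence: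

* (a) If a closed simply connected smooth $4$-manifold admits such an action, it is homeomorphic to some $\#_k(S^2\times S^2)$, $k\ge0$. Conversely, every $\#_k(S^2\times S^2)$ with its standard smooth structure admits one.
* (b) A closed simply connected $5$-manifold with torsion-free $H_2$ admits such an action if and only if $w_2=0$, if and only if it is diffeomorphic to some $\#_k(S^2\times S^3)$.
* (c) Every closed $2$-connected $6$-manifold admits such an action.

(Empty connected sums are spheres.)

## 4. Spheres, projective spaces, products, and the elbolic action on $\mathbb{CP}^2$

We begin with the manifolds on which an action can be written down. To check hyperbolicity without recomputing normalizers each time, we use one criterion.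

**Lemma 1 (criterion).** Suppose that near a point there are coordinates $u_1,\dots,u_n$, not necessarily centered there, in which some basis of generators equals $u_1\partial_{u_1},\dots,u_n\partial_{u_n}$. Then the point is hyperbolic.

*Proof.* At the point let $I=\{i:u_i=0\}$. The fields $u_i\partial_{u_i}$ with $i\notin I$ span the tangent space of the orbit, which is spanned by the $\partial_{u_i}$, $i\notin I$. The isotropy is spanned by the generators $u_i\partial_{u_i}$ with $i\in I$. On the transversal space, with basis $\partial_{u_i}$, $i\in I$, their linear parts are the matrix units $E_{ii}$, which span all diagonal matrices. $\square$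

**Lemma 2.** $S^n$ and $\mathbb{RP}^n$ admit completely hyperbolic actions for all $n\ge1$.

*Proof.* The fields $x_i\partial_{x_i}$, $0\le i\le n$, on $\mathbb R^{n+1}\setminus0$ commute with each other and with dilations. Hence they descend to commuting fields $T_0,\dots,T_n$ on $S^n=(\mathbb R^{n+1}\setminus 0)/\mathbb R_{>0}$. The Euler field $\sum x_i\partial_{x_i}$ descends to $0$, so $\sum T_i=0$. (On the unit sphere, $T_i(x)=x_i\epsilon_i-x_i^2x$, the tangential part of $x_i\epsilon_i$, where $\epsilon_0,\dots,\epsilon_n$ is the standard basis.)

On each of $\{x_j>0\}$ and $\{x_j<0\}$ use the coordinates $u_i=x_i/|x_j|$, $i\ne j$. Applying $x_i\partial_{x_i}$ to these functions gives $T_i=u_i\partial_{u_i}$ for $i\ne j$. These $n$ fields are linearly independent, and because $\sum T_i=0$ they form a basis of the span of $T_1,\dots,T_n$. So for the action generated by $T_1,\dots,T_n$, Lemma 1 applies in every one of these charts, and they cover $S^n$. The points $\pm\epsilon_j$, where $u=0$, are fixed. The antipodal map preserves every $T_i$, so the action descends to $\mathbb{RP}^n$, where the local conditions still hold and fixed points remain. $\square$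

On $S^2$ the picture is three coordinate great circles cutting the sphere into eight open triangles. The triangles consist of points of rank $2$, the open arcs of points of rank $1$, and the six points $\pm\epsilon_j$ are fixed.

**Lemma 3.** Products of manifolds with completely hyperbolic actions, and finite connected coverings of such manifolds, admit completely hyperbolic actions.

*Proof.* Let $\mathbb R^n\times\mathbb R^k$ act on $M^n\times N^k$ factor by factor. Isotropy algebras and transversal representations are direct sums. If the two factors give, up to conjugation, all diagonal matrices of sizes $h$ and $h'$, then the product gives all diagonal matrices of size $h+h'$. A pair of fixed points is fixed. For a finite covering, lift the generators: they commute, the total space is closed, all conditions are local, and a point over a fixed point is fixed. $\square$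

So in dimension four we already have $S^4$, $\mathbb{RP}^4$, $S^2\times S^2$, $T^4$ and more. What about $\mathbb{CP}^2$? There is an obvious candidate. The real and imaginary multiples of the fields $z_i\partial_{z_i}$, $i=0,1,2$, on $\mathbb C^3\setminus0$, modulo the complex Euler field, generate an $\mathbb R^4$-action on $\mathbb{CP}^2$. By the computation of Lemma 2 with $z_i/z_j$ in place of $x_i/|x_j|$, in an affine chart the action is that of $\mathbb C\oplus\mathbb C$ on $\mathbb C^2$ by $(\lambda_1z_1,\lambda_2z_2)$. It is nondegenerate with three fixed points, but every singular point is purely elbolic: $e=2$ at the fixed points and $e=1$ at the points where exactly one affine coordinate vanishes. So it is not a hyperbolic action. Theorem 2 says that no other choice will do either.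

## 5. The evaluation map, and where it stops being useful

How could a hyperbolic action constrain the topology of $M$? The first thing to look at is the evaluation map
$$\mathrm{ev}:\underline{\mathbb R}^n\to TM,\qquad a\mapsto X_a(z).$$
It is a map between bundles of the same rank $n$. If there were no singular points, it would trivialize $TM$, and all characteristic classes would vanish. But at a singular point the kernel is $\mathfrak g_z\neq0$. The quotient of $TM$ by the image of $\mathrm{ev}$ is concentrated on the singular set and is not a vector bundle, so Whitney's formula has nothing to say about it.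

A sensible repair is to enlarge the target so that the map becomes injective. If $a\in\mathfrak g_z$ is not $0$, then $X_a$ vanishes at $z$, but its transversal eigenvalues do not all vanish, because the linear parts span an algebra of the full dimension. So record the eigenvalues as well. Suppose the field in question is $X_a=\sum_k b_kx_k\partial_{x_k}+\cdots$ near $z$. The eigenvalue $b_k$ is
$$b_k=\frac{X_a x_k}{x_k},$$
where $x_k$ is a defining function of the hypersurface $\{x_k=0\}$ of singular points. Suppose these local hypersurfaces fit together to finitely many closed hypersurfaces $H_w\subset M$, *each with a global defining function* $f_w$. Then $\lambda_w(a)=X_af_w/f_w$ is a smooth function on $M$, and $a\mapsto(X_a,(\lambda_w(a))_w)$ would be an injective map $\underline{\mathbb R}^n\to TM\oplus\underline{\mathbb R}^m$. The quotient would be computed by $(v,c)\mapsto(df_w(v)-c_wf_w)_w\in\underline{\mathbb R}^m$, and $M$ would be stably parallelizable.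

That conclusion is wrong in general, since $\mathbb{RP}^2$ carries a hyperbolic action and is not stably parallelizable. The exact point of failure is the existence of $f_w$. If we change the local defining function from $x_k$ to $f=gx_k$, then
$$\frac{X_af}{f}=\frac{X_ax_k}{x_k}+X_a\log|g| .$$
The two candidates agree at points where $X_a=0$, but not nearby. So local choices do not patch, and a global choice is prevented by the line bundle $L_{H_w}$. This happens already on the circle with $\sin\varphi\,\partial_\varphi$: near $0$ the field is $+x\partial_x$ and near $\pi$ it is $-x\partial_x$ in suitable coordinates (by Lemma 4 below). The two points play different roles, and neither of them alone has a global defining function.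

The way past this is to use what always exists: the section $s_w$ of $L_w=L_{H_w}$ in place of $f_w$, and a connection on $L_w$ in place of $d$. The price is that the quotient becomes $\bigoplus L_w$ instead of a trivial bundle, and this is exactly (1). To make it work we need three things: coordinates in which all the fields $X_a$, $a\in\mathfrak g_z$, are simultaneously diagonal, with no higher-order terms; a way to sort the local pieces $\{x_k=0\}$ into globally *embedded* hypersurfaces; and then the exact sequence itself.

## 6. Simultaneous linearization at a hyperbolic point

The first lemma linearizes one field whose linear part is the identity. The fields $Y_k$ with linear part $E_{kk}$ will then follow, because they commute with it.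

**Lemma 4.** Let $Z$ be a smooth vector field near $0\in\mathbb R^h$ with $Z(0)=0$ and linear part the identity. Then there is a local diffeomorphism $\Phi$ with $\Phi(0)=0$, $d\Phi_0=\mathrm{id}$, which takes $Z$ to the Euler field $\sum x_i\partial_{x_i}$.

*Proof.* Let $\varphi_t$ be the flow of $Z$. The natural candidate is $\Phi(x)=\lim_{t\to\infty}e^t\varphi_{-t}(x)$: contract along the flow, then expand linearly. The work is to see that the limit exists and is smooth, and for this we write it as the time-$0$ value of a smooth ODE.

**Step 1: rewrite the nonlinear part.** The purpose is to extract a factor $s^2$. Write $Z(x)=x+Q(x)$ with $Q(0)=0$, $dQ_0=0$. Multiplying $Q$ by a cutoff function changes nothing near $0$, so we may assume that $Q$ is smooth with compact support on $\mathbb R^h$; then $Z$ is complete. Put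
$$R(s,u)=\int_0^1(1-\tau)\,D^2Q(\tau su)(u,u)\,d\tau .$$
This is smooth on $\mathbb R\times\mathbb R^h$. Taylor's formula $Q(v)=\int_0^1(1-\tau)D^2Q(\tau v)(v,v)\,d\tau$ with $v=su$ gives $Q(su)=s^2R(s,u)$. Since $D^2Q$ is bounded, $|R(s,u)|\le C|u|^2$, so $R(s,0)=0$ and $D_uR(s,0)=0$.

**Step 2: define $\Phi$.** Let $u(s;x)$ solve $\frac{du}{ds}=R(s,u)$ with $u(1;x)=x$. For $x=0$ the solution is $u=0$. Hence for $x$ near $0$ it exists on all of $[0,1]$ and depends smoothly on $x$. Put $\Phi(x)=u(0;x)$. As the evolution map of a smooth ODE from $s=1$ to $s=0$, $\Phi$ is a local diffeomorphism. It fixes $0$, and since the linearized equation along $u=0$ is $\dot v=0$, we have $d\Phi_0=\mathrm{id}$.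

**Step 3: compare with the flow.** The purpose is to recognize the limit. For $t\ge0$ put $y(t)=e^{-t}u(e^{-t};x)$. Then $y(0)=x$ and
$$y'=-e^{-t}u-e^{-2t}R(e^{-t},u)=-y-Q(e^{-t}u)=-y-Q(y)=-Z(y).$$
So $y(t)=\varphi_{-t}(x)$ and $e^t\varphi_{-t}(x)=u(e^{-t};x)\to u(0;x)=\Phi(x)$ as $t\to\infty$.

**Step 4: conjugate.** From the limit formula, for $x$ near $0$ and small $\tau\ge0$,
$$\Phi(\varphi_{-\tau}(x))=\lim_{t\to\infty}e^{t}\varphi_{-(t+\tau)}(x)=e^{-\tau}\Phi(x).$$
Differentiating at $\tau=0$ gives $d\Phi_x(Z(x))=\Phi(x)$: the image of $Z$ at the point $\Phi(x)$ is the vector $\Phi(x)$, that is, $\Phi_*Z$ is the Euler field. $\square$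

**Lemma 5 (normal form).** Let $z$ be a hyperbolic point of rank $r$ and put $h=n-r$. There are a basis $w_1,\dots,w_h,c_1,\dots,c_r$ of $\mathbb R^n$ and coordinates $(x_1,\dots,x_h,y_1,\dots,y_r)$ centered at $z$ on a neighborhood $U$, with image a box $(-\varepsilon,\varepsilon)^n$, such that
$$X_{w_k}=x_k\partial_{x_k},\qquad X_{c_j}=\partial_{y_j}.$$

*Proof.* **Step 1: straighten the orbit directions.** Choose a basis of generators $X_1,\dots,X_r,Y_1,\dots,Y_h$ with the $X_j$ independent at $z$ and the $Y_k$ vanishing at $z$. The $X_j$ commute, so there are coordinates $(x,y)$ centered at $z$, on a box, with $X_j=\partial_{y_j}$. Since $[\partial_{y_j},Y_k]=0$, the coefficients of $Y_k$ do not depend on $y$: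
$$Y_k=\sum_jg_{kj}(x)\,\partial_{y_j}+Z_k,$$
where $Z_k$ is a vector field in the $x$-variables with coefficients depending only on $x$, and $g_{kj}(0)=0$, $Z_k(0)=0$. The transversal linear part of $Y_k$ is the linear part of $Z_k$. Separating $[Y_k,Y_l]=0$ into its $x$- and $y$-components gives
$$[Z_k,Z_l]=0,\qquad Z_kg_{lj}=Z_lg_{kj}.\tag{2}$$

**Step 2: linearize the $Z_k$.** Hyperbolicity says that the linear parts of $Z_1,\dots,Z_h$ span an algebra conjugate to all diagonal matrices. After a linear change of $x$ and a change of the basis $(Y_k)$, the linear part of $Z_k$ is $E_{kk}$; the relations (2) hold for the new basis as well. Then $Z=\sum_kZ_k$ has linear part the identity. By Lemma 4 we may change $x$, with derivative $\mathrm{id}$ at $0$, so that $Z=\sum x_i\partial_{x_i}$. This change does not involve $y$, so $X_j=\partial_{y_j}$ stays, and the linear parts of the $Z_k$ are unchanged. Shrink to a box.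

Let $f$ be a coefficient of $Z_k$. For the Euler field $Z$ we have $[Z,f\partial_{x_i}]=(Zf-f)\partial_{x_i}$, so $[Z,Z_k]=0$ gives $Zf=f$. Hence $\frac{d}{dt}f(tx)=\frac1t(Zf)(tx)=\frac1tf(tx)$, so $f(tx)/t$ is constant for $0<t\le1$. As $f(0)=0$,
$$f(x)=\lim_{t\to0}\frac{f(tx)}t=df_0(x)$$
is linear. Thus $Z_k$ equals its linear part, $Z_k=x_k\partial_{x_k}$.

**Step 3: remove the $y$-components.** We look for new coordinates $y_j-\eta_j(x)$ that are constant along every $Y_k$, that is, with $Z_k\eta_j=g_{kj}$. Relations (2) are the integrability conditions. Put $g_j=\sum_kg_{kj}$ and
$$\eta_j(x)=\int_0^1g_j(tx)\,\frac{dt}t .$$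
Since $g_j(0)=0$, we have $g_j(tx)/t=\int_0^1(dg_j)_{\sigma tx}(x)\,d\sigma$, so $\eta_j$ is smooth. From $\eta_j(\tau x)=\int_0^\tau g_j(sx)\frac{ds}s$ we get, differentiating at $\tau=1$, $Z\eta_j=g_j$. Summing $Z_kg_{lj}=Z_lg_{kj}$ over $l$ gives $Z_kg_j=Zg_{kj}$, and therefore
$$Z(Z_k\eta_j-g_{kj})=Z_kZ\eta_j-Zg_{kj}=Z_kg_j-Zg_{kj}=0 .$$
So $Z_k\eta_j-g_{kj}$ is constant along rays and equals its value $0$ at the origin. With $y'_j=y_j-\eta_j(x)$ we have, in the coordinates $(x,y')$: $X_j=\partial_{y_j'}$; $Y_k(y'_j)=g_{kj}-Z_k\eta_j=0$; and $Y_k(x_i)=\delta_{ik}x_k$. Hence $Y_k=x_k\partial_{x_k}$. Shrink again to a box, and let $w_k$, $c_j$ be the elements of $\mathbb R^n$ giving $Y_k$, $X_j$. $\square$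

In such a chart, for $a=\sum_lb_lw_l+\sum_jd_jc_j$ we have
$$X_a=\sum_lb_lx_l\partial_{x_l}+\sum_jd_j\partial_{y_j}.\tag{3}$$
So the isotropy subalgebra at $(x,y)$ is spanned by the $w_k$ with $x_k=0$, and the rank there is $n-\#\{k:x_k=0\}$.

## 7. Sorting the singular hypersurfaces by their labels

By Lemma 5 the singular set is locally a union of coordinate hyperplanes, which cross. If we simply took the whole singular set, or closures of connected components of its rank $n-1$ part, we would have to worry whether a piece comes back and crosses itself. The action provides a label that rules this out.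

Let $z$ have rank $n-1$. The isotropy line acts on the one-dimensional transversal space by a nonzero functional. Let $w(z)\in\mathfrak g_z\subset\mathbb R^n$ be the unique isotropy vector acting as multiplication by $1$. In a chart of Lemma 5, at a point where only $x_k$ vanishes, the isotropy is spanned by $w_k$ and $X_{w_k}=x_k\partial_{x_k}$ acts as $1$; hence $w(z)=w_k$. For $w\in\mathbb R^n$ put
$$H_w=\overline{\{z\in M:\operatorname{rank}z=n-1,\ w(z)=w\}} .$$

**Lemma 6.** In a chart $U$ of Lemma 5, $H_w\cap U=\{x_k=0\}$ if $w=w_k$ for some $k$, and $H_w\cap U=\emptyset$ otherwise. Each $H_w$ is a closed embedded hypersurface of $M$ (possibly disconnected or empty), and only finitely many are nonempty.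

*Proof.* The vectors $w_1,\dots,w_h$ are linearly independent, hence distinct. So the points of $U$ of rank $n-1$ with label $w_k$ are exactly those where $x_k$ and no other $x_l$ vanishes. Their closure in $U$ is $\{x_k=0\}$, and since $U$ is open, this is $H_w\cap U$ for $w=w_k$. If $w$ is none of the $w_k$, no point of $U$ has label $w$, and $H_w\cap U$ is empty. Hence $H_w$ is an embedded hypersurface in every chart. By compactness finitely many charts cover $M$, and each meets at most $n$ of the $H_w$. $\square$

Let $W$ be the finite set of labels $w$ with $H_w\neq\emptyset$, let $m=|W|$, and write $L_w=L_{H_w}$ and $s_w=s_{H_w}$ for the line bundle and section of Section 2.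

*Example.* For $\sin\varphi\,\partial_\varphi$ on $S^1$, $X_a=a\sin\varphi\,\partial_\varphi$ acts as $a$ at $0$ and as $-a$ at $\pi$. So $W=\{1,-1\}$, $H_1=\{0\}$, $H_{-1}=\{\pi\}$, and both line bundles are Möbius bundles. For the action of Lemma 2 on $\mathbb{RP}^n$, view the acting group as $\mathbb R^{n+1}/\mathbb R(1,\dots,1)$, with $a$ acting by $\sum a_iT_i$. By the charts of Lemma 2 the singular hypersurfaces are $\{x_i=0\}$, $0\le i\le n$, with label the class of the $i$-th basis vector. These $n+1$ classes are distinct, and every $L_w$ is the nontrivial line bundle on $\mathbb{RP}^n$.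

## 8. The exact sequence

*Proof of Theorem 1.* Choose a connection $\nabla$ on each $L_w$.

**Step 1: the eigenvalue functions.** We want functions on all of $M$ that take the value $b_k$ of (3) wherever $X_a$ vanishes on $H_{w_k}$. In a chart $U$ of Lemma 5 with $w=w_k$, write $s_w=x_ke$ with a nonvanishing section $e$ over $U$, and $\nabla e=\theta\otimes e$ with a $1$-form $\theta$. By (3), $X_ax_k=b_kx_k$, so
$$\nabla_{X_a}s_w=(b_kx_k)e+x_k\theta(X_a)e=\lambda_w(a)\,s_w,\qquad \lambda_w(a)=b_k+\theta(X_a).\tag{4}$$
Off $H_w$ we have $s_w\ne0$, and the equation $\nabla_{X_a}s_w=\lambda_w(a)s_w$ defines a smooth function $\lambda_w(a)$. The two definitions agree on the overlap, because the equation determines $\lambda_w(a)$ on the dense set $M\setminus H_w$. So $\lambda_w(a)$ is a well-defined smooth function on all of $M$, linear in $a$.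

**Step 2: the maps.** Consider
$$0\to\underline{\mathbb R}^n\xrightarrow{\ i\ }TM\oplus\underline{\mathbb R}^m\xrightarrow{\ p\ }\bigoplus_{w\in W}L_w\to0,\tag{5}$$
$$i(a)=\big(X_a,(\lambda_w(a))_w\big),\qquad p(v,(c_w)_w)=\big(\nabla_vs_w-c_ws_w\big)_w .$$
Both are bundle maps, and $p\circ i=0$ is exactly the equation $\nabla_{X_a}s_w=\lambda_w(a)s_w$.

**Step 3: $i$ is injective.** This is where the second component compensates for the kernel of the evaluation map. Suppose $X_a(z)=0$ and $\lambda_w(a)(z)=0$ for all $w$. Take a chart of Lemma 5 centered at $z$. Since $X_a(z)=0$, formula (3) at the origin gives $a=\sum_kb_kw_k$. By (4) at $z$,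
$$0=\lambda_{w_k}(a)(z)=b_k+\theta(X_a(z))=b_k$$
for each $k$. So $a=0$.

**Step 4: $p$ is surjective.** Here we use that the hypersurfaces through a point cross transversally. Take the same chart at $z$. By Lemma 6 the labels $w$ with $z\in H_w$ are exactly $w_1,\dots,w_h$. For these, $s_{w_k}(z)=0$, so the $w_k$-component of $p(v,c)$ is $\nabla_vs_{w_k}=dx_k(v)\,e_k$ with $e_k$ a local frame of $L_{w_k}$. The covectors $dx_1,\dots,dx_h$ are independent, so some $v\in T_zM$ realizes any prescribed components in these lines. For every remaining label $s_w(z)\ne0$, and the component $\nabla_vs_w-c_ws_w$ is then adjusted to any prescribed value by the choice of $c_w$.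

**Step 5: split.** The image of $i$ lies in $\ker p$, and the ranks are $n$ and $(n+m)-m=n$. So (5) is exact, and since exact sequences of vector bundles split,
$$TM\oplus\underline{\mathbb R}^m\cong\bigoplus_{w\in W}L_w\oplus\underline{\mathbb R}^n ,$$
which is (1).

**Step 6: consequences.** Part 1 is Whitney's formula applied to (1).

For part 2, choose a fiber metric on each $L_w$. Local unit sections are unique up to sign, so the transition functions are locally constant $\pm1$, and declaring the local unit sections parallel gives a flat metric connection. The right-hand side of (1) is then flat, so by Chern–Weil its real Pontryagin classes vanish in positive degree. They equal those of $TM$, because adding a trivial bundle with its trivial connection does not change the Chern–Weil forms. The signature vanishes by Hirzebruch's theorem.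

For part 3, each $w_1(L_w)\in\operatorname{Hom}(\pi_1M,\mathbb Z_2)$ factors through $H_1(M;\mathbb Z_2)$, which is finite as $M$ is compact. On the covering $\tilde M$ with fundamental group $\ker(\pi_1M\to H_1(M;\mathbb Z_2))$ these classes pull back to $0$, so all $L_w$ become trivial there. Since $T\tilde M$ is the pullback of $TM$, (1) gives $T\tilde M\oplus\underline{\mathbb R}^m\cong\underline{\mathbb R}^{m+n}$. If $H^1(M;\mathbb Z_2)=0$, the $L_w$ are already trivial on $M$. $\square$

*Check.* For $\mathbb{RP}^n$ with the action of Lemma 2, (1) reads $T\mathbb{RP}^n\oplus\underline{\mathbb R}^{n+1}\cong(n+1)L\oplus\underline{\mathbb R}^n$ with $L$ the nontrivial line bundle. This agrees with the familiar $w(\mathbb{RP}^n)=(1+a)^{n+1}$, $a=w_1(L)$. For the circle with $\sin\varphi\,\partial_\varphi$ it says that the sum of two Möbius bundles and $\underline{\mathbb R}$ is trivial of rank $3$, which is true: the sum of two Möbius bundles is an orientable plane bundle over $S^1$, hence trivial.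

## 9. Pontryagin classes of $\mathbb{CP}^2\times N$ and $w_2$ of sphere bundles over $S^2$

*Proof of Theorem 2.* **(i)** We show that the real class $p_1$ does not vanish. Let $x$ be a generator of $H^2(\mathbb{CP}^2)$ with $c(T\mathbb{CP}^2)=(1+x)^3$. Then $p_1(\mathbb{CP}^2)=c_1^2-2c_2=9x^2-6x^2=3x^2\ne0$. The restriction of $T(\mathbb{CP}^2\times N)$ to $\mathbb{CP}^2\times\{\mathrm{pt}\}$ is $T\mathbb{CP}^2\oplus\underline{\mathbb R}^{n-4}$, so $p_1(T(\mathbb{CP}^2\times N))$ restricts to $p_1(\mathbb{CP}^2)\neq0$ and is itself nonzero. This contradicts Theorem 1, part 2.

**(ii)** We show that $H^1(E_n;\mathbb Z_2)=0$ while $w_2(E_n)\ne0$. First, bundles $\xi$ as required exist: a complex line bundle over $S^2$ with $c_1$ a generator, regarded as a real plane bundle, has $w_2=c_1\bmod2\ne0$; add $\underline{\mathbb R}^{n-3}$.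

Now let $\xi$ be any bundle as in the statement, with projection $\pi:E_n\to S^2$. The fiber is $S^{n-2}$ with $n-2\ge2$, so $E_n$ is closed and connected, and the homotopy sequence $\pi_1(S^{n-2})\to\pi_1(E_n)\to\pi_1(S^2)$ shows that it is simply connected. In the total space of $\xi$, whose tangent bundle along $E_n$ is $\pi^*(TS^2\oplus\xi)$, the hypersurface $E_n$ has trivial normal bundle. Hence
$$TE_n\oplus\underline{\mathbb R}\cong\pi^*(TS^2\oplus\xi).$$
Since $w_1(\xi)=0$ ($S^2$ is simply connected), $w_1(S^2)=0$ and $w_2(S^2)=0$ (the Euler number is even), this gives $w_2(E_n)=\pi^*w_2(\xi)$. In the mod $2$ Gysin sequence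
$$H^{2-(n-1)}(S^2;\mathbb Z_2)\to H^2(S^2;\mathbb Z_2)\xrightarrow{\pi^*}H^2(E_n;\mathbb Z_2)$$
the first group is $0$ because $3-n<0$. So $\pi^*$ is injective and $w_2(E_n)\ne0$. But $H^1(E_n;\mathbb Z_2)=0$, so Theorem 1, part 1, would give $w(E_n)=1$ for a hyperbolic action, a contradiction.

Finally, $S^2\times S^{n-2}$ admits a completely hyperbolic action by Lemmas 2 and 3. $\square$

This disproves the conjecture in every dimension $n\ge4$. Note that the two families are detected by different parts of Theorem 1: for $E_n$ the positive-degree real Pontryagin classes are pulled back from $H^{\ge4}(S^2;\mathbb R)=0$, so part 2 does not see it.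

## 10. Every closed 3-manifold satisfies the splitting

In dimension three the necessary condition (1) holds for every closed connected $M$, so Theorem 1 excludes nothing there. Let $L=\det TM$ and $a=w_1(M)=w_1(L)$.

By Wu's formula $w_1=v_1$ and $w_2=v_2+\mathrm{Sq}^1v_1=v_2+v_1^2$. As $v_2=0$ for $n=3$, $w_2(M)=a^2$. The rank $4$ bundle $TM\oplus L$ therefore has
$$w_1=a+a=0,\qquad w_2=w_2(M)+a\cdot a=a^2+a^2=0 .$$
The rank $4$ bundle $4L=L\oplus L\oplus L\oplus L$ has $w=(1+a)^4=1+a^4=1$. So both bundles admit spin structures, that is, their classifying maps lift to $B\mathrm{Spin}(4)$. Since $\mathrm{Spin}(4)\cong S^3\times S^3$ is $2$-connected, $B\mathrm{Spin}(4)$ is $3$-connected, and every map from the $3$-dimensional $M$ into it is null-homotopic. Hence both bundles are trivial, and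
$$TM\oplus\underline{\mathbb R}^4\cong TM\oplus4L=(TM\oplus L)\oplus3L\cong3L\oplus\underline{\mathbb R}^4 .$$
This is (1) with $n=3$, $m=4$, $L_1=L_2=L_3=L$ and $L_4$ trivial. Whether every closed $3$-manifold admits a completely hyperbolic action is left undecided. Theorem 3, proved next, gives positive examples, such as all connected sums of copies of $S^3$, $\mathbb{RP}^3$ and $S^1\times\Sigma$ with $\Sigma$ any closed connected surface.

## 11. Gluing at fixed points: connected sums

After Lemmas 2 and 3, the main point left in Theorem 3 is closure under connected sums. Let $M$, $M'$ carry completely hyperbolic actions with fixed points $p$, $p'$, and $n\ge2$. By Lemma 5 (with $r=0$) there are bases of generators $X_i$ and $X_i'$ with $X_i=x_i\partial_{x_i}$ near $p$ and $X_i'=x_i\partial_{x_i}$ near $p'$. The fields $x_i\partial_{x_i}$ are invariant under scaling the coordinates, so we may assume that the charts contain the closed unit balls $B\ni p$ and $B'\ni p'$.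

The first thing to try is to glue the punctured balls in polar coordinates by an inversion $(\theta,r)\mapsto(\theta,c/r)$. In polar coordinates
$$x_i\partial_{x_i}=\theta_i^2\,r\partial_r+T_i,\tag{6}$$
with $T_i$ on $S^{n-1}\subset\mathbb R^n$ as in Lemma 2, the indices now running from $1$ to $n$. Indeed the radial part is $dr(x_i\partial_{x_i})=x_i^2/r=\theta_i^2r$, and the projection to the sphere of rays is $T_i$ by definition. An inversion sends $r\partial_r$ to $-r\partial_r$ and keeps $T_i$, so it turns (6) into $-\theta_i^2r\partial_r+T_i$, and the fields do not match. But (6) itself shows what does work: its right-hand side makes sense and is smooth for *all* real $r$, and it is invariant under $r\mapsto-r$. So we replace each fixed point by a sphere $\{r=0\}$ and continue through it to negative $r$.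

**Step 1: the neck.** On $S^{n-1}\times\mathbb R\ni(\theta,r)$ define $\hat X_i=\theta_i^2\,r\partial_r+T_i$, $1\le i\le n$. For $r>0$ the map $(\theta,r)\mapsto r\theta$ sends $\hat X_i$ to $x_i\partial_{x_i}$ by (6). For $r<0$ the map $(\theta,r)\mapsto|r|\theta$ does so too, because $\hat X_i$ is invariant under $r\mapsto-r$. So the $\hat X_i$ commute for $r\ne0$, and by continuity everywhere.

**Step 2: the neck is hyperbolic.** We verify Lemma 1. On $\{\theta_j>0\}\times\mathbb R$ and on $\{\theta_j<0\}\times\mathbb R$ use the coordinates $u_i=\theta_i/|\theta_j|$ ($i\ne j$) and $\rho=r|\theta_j|$. These are coordinates: $u$ determines $\theta$ smoothly, and then $\rho$ determines $r$. We claim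
$$\hat X_i=u_i\partial_{u_i}\quad(i\ne j),\qquad\sum_i\hat X_i=\rho\,\partial_\rho .$$
For $r\ne0$, transport to $x=|r|\theta$, where $u_i=x_i/|x_j|$ and $\rho=\pm|x_j|$ with the sign of $r$. For $i\ne j$, the field $x_i\partial_{x_i}$ multiplies $u_i$ by $1$ and kills $\rho$ and the other $u_k$. The Euler field kills all $u_k$ and multiplies $\rho$ by $1$. At $r=0$ the formulas hold by continuity. Since $\{\hat X_i\ (i\ne j),\ \sum_i\hat X_i\}$ is a basis of the span of $\hat X_1,\dots,\hat X_n$, Lemma 1 applies at every point of $S^{n-1}\times\mathbb R$.

**Step 3: the gluing.** Let $A$ be the identity or the reflection $x_1\mapsto-x_1$; both preserve all $x_i\partial_{x_i}$. Form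
$$(M\setminus p)\ \cup\ \big(S^{n-1}\times(-1,1)\big)\ \cup\ (M'\setminus p')$$
by identifying $(\theta,r)$ with $r\theta\in B\setminus0$ for $r>0$ and with $|r|A\theta\in B'\setminus0$ for $r<0$. The result is Hausdorff: the only new limit points are those with $r=0$, and a point of $M\setminus p$ has a neighborhood missing a small ball around $p$, hence missing a neck $|r|<\delta$; likewise on the other side. Let $B^\circ_{1/2}$ and $B'^\circ_{1/2}$ be the open balls of radius $\frac12$ about $p$ and $p'$. The result is the union of the compact pieces $M\setminus B^\circ_{1/2}$, $S^{n-1}\times[-\frac12,\frac12]$ and $M'\setminus B'^\circ_{1/2}$, glued along their boundaries. So it is the closed manifold obtained from $M\setminus B^\circ_{1/2}$ and $M'\setminus B'^\circ_{1/2}$ by gluing the boundary spheres by $\theta\mapsto A\theta$, that is, a connected sum $M\#M'$.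

By the disc theorem, embedded closed balls in a connected manifold are unique up to isotopy and a reflection, and composing both embeddings with the same reflection changes nothing. So the two choices of $A$ give both gluings.

**Step 4: the action.** The fields $X_i$, $\hat X_i$, $X'_i$ match under the identifications, so they define $n$ commuting fields on $M\#M'$, complete by compactness. Every point is hyperbolic: on $M\setminus p$ and $M'\setminus p'$ by hypothesis, on the neck by Step 2. The points $(\pm\epsilon_i,0)$ are fixed, since $T_k(\pm\epsilon_i)=0$ for all $k$ and $r=0$. So $M\#M'$ admits a completely hyperbolic action. $\square$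

**Surfaces.** All closed connected surfaces are in the class by the two-dimensional result quoted in Section 3. One can also see it from what we have: by the classification of surfaces each is $S^2$, a connected sum of tori $S^1\times S^1$, or a connected sum of copies of $\mathbb{RP}^2$.

Together with Lemmas 2 and 3 this proves the general part of Theorem 3. We turn to the three consequences.

**(a) Simply connected $4$-manifolds.** Let $M^4$ be closed and simply connected with a completely hyperbolic action. We determine its intersection form. Since $H^1(M;\mathbb Z_2)=0$, Theorem 1 gives $w_2(M)=0$ and signature $0$. By Wu's formula and $w_1=0$, $v_2=w_2=0$, so $y^2=v_2\smile y=0$ for all $y\in H^2(M;\mathbb Z_2)$, and the integral form is even. It is also unimodular of signature $0$. If it is not $0$, it is indefinite, and by the classification of indefinite unimodular forms it is a sum of $k$ hyperbolic planes. This is the form of $\#_k(S^2\times S^2)$, with $k=0$ if the form is $0$. By Freedman's theorem (J. Differential Geom. 17 (1982)), smooth closed simply connected $4$-manifolds with isomorphic forms are homeomorphic. So $M$ is homeomorphic to $\#_k(S^2\times S^2)$. Conversely,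 $S^4$ and $S^2\times S^2$ admit completely hyperbolic actions by Lemmas 2 and 3, and their connected sums do by the construction above.

**(b) Simply connected $5$-manifolds with torsion-free $H_2$.** If such an $M^5$ admits a completely hyperbolic action, then $H^1(M;\mathbb Z_2)=0$ and Theorem 1 gives $w_2=0$. If $w_2=0$ and $H_2\cong\mathbb Z^k$, then $M$ is diffeomorphic to $\#_k(S^2\times S^3)$ by S. Smale, *On the structure of 5-manifolds*, Ann. of Math. 75 (1962). And $\#_k(S^2\times S^3)$ admits a completely hyperbolic action by Lemmas 2 and 3 and connected sums. The three conditions imply each other in a cycle.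

**(c) $2$-connected $6$-manifolds.** A closed $2$-connected smooth $6$-manifold is diffeomorphic to $S^6$ or to a connected sum of copies of $S^3\times S^3$ (S. Smale, *On the structure of manifolds*, Amer. J. Math. 84 (1962)). These admit completely hyperbolic actions by Lemmas 2 and 3 and connected sums. $\square$
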